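\title{Univalent harmonic mappings $h+\overline{g}$ with no univalent combination $\alpha h+\beta g$}

\begin{abstract}
Let $f=h+\overline{g}$ be a sense-preserving univalent harmonic mapping of a simply connected plane domain. We disprove the conjecture that $h+\varepsilon g$ is univalent for some $\varepsilon$ with $|\varepsilon|\le 1$. For every $k\in(0,1)$ we construct polynomials $h,g$ and a bounded convex domain on which $h+\overline{g}$ is univalent, $|g'|<k|h'|$, and no nontrivial linear combination $\alpha h+\beta g$ is univalent. Such examples exist on every simply connected domain other than the plane, and on the unit disk with the standard normalization. In the opposite direction, $h+\varepsilon g$ is univalent when the dilatation is small compared with the constant of linear connectivity of the image.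
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{D}=\{z:|z|<1\}$, and let $D\subset\mathbb{C}$ be a simply connected domain (a domain is a nonempty connected open set). A complex-valued harmonic function $f$ in $D$ can be written as $f=h+\overline{g}$ with $h$ and $g$ analytic in $D$. Its real differential at a point $z$ is the map $\zeta\mapsto h'(z)\zeta+\overline{g'(z)\zeta}$, so that
\begin{equation}\label{eq:diff}
|df_z(\zeta)|\ge\bigl(|h'(z)|-|g'(z)|\bigr)|\zeta| ,
\end{equation}
and its Jacobian is $J_f=|h'|^2-|g'|^2$. The mapping $f$ is \emph{sense-preserving} if $J_f>0$ in $D$, that is, if $|g'|<|h'|$, and \emph{univalent} if it is injective. For sense-preserving $f$ the \emph{dilatation} $\omega=g'/h'$ is analytic with $|\omega|<1$. It measures how far $f$ is from being conformal: $df_z$ maps circles to ellipses with ratio of axes $(1+|\omega(z)|)/(1-|\omega(z)|)$.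

To a sense-preserving $f$ one can attach the analytic functions $h+\varepsilon g$, $|\varepsilon|\le1$. Each of them is locally univalent, because $(h+\varepsilon g)'=h'(1+\varepsilon\omega)\neq0$. It is natural to ask whether global univalence passes from $f$ to this family as well. The following conjecture is posed in the paper of Liu and Ponnusamy \cite{LP}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $f=h+\overline{g}$ be a sense-preserving and univalent harmonic mapping in a simply connected domain $D\subset\mathbb{C}$. Then there is a constant $\varepsilon$ with $|\varepsilon|\le1$ such that $h+\varepsilon g$ is univalent in $D$.}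
\end{quote}

The conjecture asks for one good value in a whole disk of parameters. It holds whenever $f(D)$ is convex in at least one direction (Proposition~\ref{prop:direction}). It looks most plausible when $|\omega|\le k$ with $k$ small, for then, by \eqref{eq:diff}, the differential of $(h+\varepsilon g)-f=\varepsilon g-\overline{g}$ is in every direction at most $2k/(1-k)$ times the differential of $f$. Nevertheless the conjecture is false, for every $k$ and in a strong form.

\begin{theorem}\label{thm:main}
For every $k\in(0,1)$ there are polynomials $h,g$ and a bounded convex domain $D\subset\mathbb{C}$ such that $f=h+\overline{g}$ is univalent in $D$, $|g'|<k|h'|$ in $D$ (so that $f$ is sense-preserving), and for every $(\alpha,\beta)\in\mathbb{C}^2\setminus\{(0,0)\}$ the function $\alpha h+\beta g$ is not univalent in $D$.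
\end{theorem}

The pairs $(\alpha,\beta)=(1,\varepsilon)$ with $|\varepsilon|\le1$ disprove the conjecture. The next theorem determines the domains that carry a counterexample and shows that normalizing $f$ does not help. We write $S_H^0$ for the class of sense-preserving univalent harmonic mappings $f=h+\overline{g}$ of $\mathbb{D}$ with $h(0)=g(0)=g'(0)=0$ and $h'(0)=1$.

\begin{theorem}\label{thm:domains}
\begin{enumerate}
\item[(a)] For every simply connected domain $D\neq\mathbb{C}$ and every $k\in(0,1)$ there are analytic functions $h,g$ in $D$ such that $f=h+\overline{g}$ is univalent, $|g'|<k|h'|$, and no $\alpha h+\beta g$ with $(\alpha,\beta)\neq(0,0)$ is univalent in $D$. If $D=\mathbb{C}$ and $f=h+\overline{g}$ is sense-preserving and univalent, then $h+\varepsilon g$ is univalent for every $|\varepsilon|\le1$. Thus, among simply connected domains $D$, the conclusion of the conjecture holds for all $f$ on $D$ if and only if $D=\mathbb{C}$.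
\item[(b)] For every $k\in(0,1)$ there is $f=h+\overline{g}\in S_H^0$ with $\sup_{\mathbb{D}}|g'/h'|<k$ such that no $\alpha h+\beta g$ with $(\alpha,\beta)\neq(0,0)$ is univalent in $\mathbb{D}$.
\end{enumerate}
\end{theorem}

Small dilatation does suffice when it is combined with a quantitative form of linear connectivity of the image.

\begin{theorem}\label{thm:positive}
Let $f=h+\overline{g}$ be a univalent harmonic mapping in a simply connected domain $D$, with $h'\neq0$ and $|g'|\le k|h'|$ in $D$, where $k<1$. Suppose that any two points $w_1,w_2\in f(D)$ can be joined in $f(D)$ by a rectifiable path of length at most $M|w_1-w_2|$. If $\varepsilon\in\mathbb{C}$ and $k\,\bigl(1+M(1+|\varepsilon|)\bigr)<1$, then $h+\varepsilon g$ is univalent in $D$.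
\end{theorem}

We begin with the positive statements (Section~\ref{sec:positive}), because they describe the shape that a counterexample must have. The counterexample is one-dimensional in nature. On a real interval $I$, the restrictions of $h$ and $g$ can be taken close to arbitrary $C^1$ curves, and a thin neighborhood of $I$ inherits the properties of the restrictions. Section~\ref{sec:example} shows on an explicit example how a single combination is made noninjective, and Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a statement about curves. That statement is proved in Sections~\ref{sec:local} and~\ref{sec:gluing}, and Theorem~\ref{thm:domains} in Section~\ref{sec:domains}.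

\section{Two conditions on the image that force univalence}\label{sec:positive}

Everything below rests on the identity
\begin{equation}\label{eq:L}
h+\varepsilon g=f+L_\varepsilon(g),\qquad L_\varepsilon(z)=\varepsilon z-\overline{z},
\end{equation}
in which $L_\varepsilon$ is a real-linear map of $\mathbb{C}$ with $|L_\varepsilon(z)|\le(1+|\varepsilon|)|z|$. If $h+\varepsilon g$ takes the same value at $z_1\neq z_2$, then the chord $f(z_1)-f(z_2)\neq0$ is canceled by $L_\varepsilon(g(z_1)-g(z_2))$. This restricts both the direction and the length of the chord.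

We also use that a univalent $f$ with $J_f>0$ has open image and a $C^1$ inverse, by the inverse function theorem.

\subsection*{The direction of the chord}
Let $|\varepsilon|=1$ and write $\varepsilon=-e^{2i\gamma}$ with $\gamma$ real. Then
\begin{equation}\label{eq:rankone}
L_\varepsilon(z)=-e^{i\gamma}\bigl(e^{i\gamma}z+\overline{e^{i\gamma}z}\bigr)=-2e^{i\gamma}\operatorname{Re}(e^{i\gamma}z),
\end{equation}
so $L_\varepsilon$ has rank one, and only chords parallel to $e^{i\gamma}$ can be canceled.

\begin{proposition}\label{prop:direction}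
Let $f=h+\overline{g}$ be sense-preserving and univalent in $D$. If $f(D)$ contains the segment $[w_1,w_2]$ whenever $w_1,w_2\in f(D)$ and $w_2-w_1\in e^{i\gamma}\mathbb{R}$, then $h-e^{2i\gamma}g$ is univalent in $D$.
\end{proposition}

\begin{proof}
Let $H=h-e^{2i\gamma}g$ and $T=H\circ f^{-1}$. The differential of $T$ is invertible on $f(D)$ because $H'\neq0$, and $T(w)-w\in e^{i\gamma}\mathbb{R}$ by \eqref{eq:L} and \eqref{eq:rankone}. Suppose that $T(w_1)=T(w_2)$ with $w_1\neq w_2$. Then $w_2=w_1+t_0e^{i\gamma}$ with $t_0$ real, and $[w_1,w_2]\subset f(D)$. For $t$ between $0$ and $t_0$ we have $T(w_1+te^{i\gamma})=w_1+e^{i\gamma}U(t)$ with $U$ real and $C^1$, and $e^{i\gamma}U'(t)=dT(e^{i\gamma})\neq0$. So $U$ is strictly monotone, which contradicts $U(0)=U(t_0)$.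
\end{proof}

\subsection*{The length of the chord}
Since $g$ moves slowly compared with $f$, it can cancel a chord only if $f$ travels a long way between the endpoints of the chord.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $\Omega=f(D)$ and $V=g\circ f^{-1}$, a $C^1$ function on $\Omega$. If $\xi=df_z(\zeta)$, then \eqref{eq:diff} gives $|\xi|\ge(1-k)|h'(z)||\zeta|$, and therefore
\[
|dV_{f(z)}(\xi)|=|g'(z)||\zeta|\le k|h'(z)||\zeta|\le\frac{k}{1-k}\,|\xi| .
\]
Hence $V$ is Lipschitz with constant $k/(1-k)$ on every disk contained in $\Omega$. Let $z_1\neq z_2$ in $D$ and $w_i=f(z_i)$, so that $w_1\neq w_2$, and take a path in $\Omega$ from $w_1$ to $w_2$ of length at most $M|w_1-w_2|$. By compactness the path can be cut into finitely many pieces, each lying in a disk contained in $\Omega$. Adding the Lipschitz bounds for the endpoints of the pieces gives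
\[
|g(z_1)-g(z_2)|\le\frac{kM}{1-k}\,|w_1-w_2| .
\]
By \eqref{eq:L},
\[
|(h+\varepsilon g)(z_1)-(h+\varepsilon g)(z_2)|\ge|w_1-w_2|\Bigl(1-\frac{(1+|\varepsilon|)kM}{1-k}\Bigr),
\]
and the last factor is positive exactly when $k(1+M(1+|\varepsilon|))<1$.
\end{proof}

For example, if $f(D)$ is convex we may take $M=1$, and $k<1/3$ makes $h+\varepsilon g$ univalent for all $|\varepsilon|\le1$.

A counterexample with $|\omega|\le k$ must therefore have an image that is convex in no direction and, by the case $\varepsilon=0$ of Theorem~\ref{thm:positive}, admits no constant $M<(1-k)/k$. The image that we construct is a thin neighborhood of an arc with many bumps, which point in many directions and whose height is at least of order $1/k$ times their width.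

\section{A tall bump and a figure eight}\label{sec:example}

For a compact interval $I\subset\mathbb{R}$ and $\eta>0$ let $D_\eta(I)=\{z:\operatorname{dist}(z,I)<\eta\}$, a bounded convex domain containing $I$. The following lemma allows us to check univalence and the bound on the dilatation on $I$ only.

\begin{lemma}\label{lem:thick}
Let $h,g$ be entire functions, $f=h+\overline{g}$ and $0<k\le1$. If $|g'|<k|h'|$ on $I$ and $f|_I$ is injective, then for all small $\eta>0$ we have $|g'|<k|h'|$ in $D_\eta(I)$ and $f$ is univalent in $D_\eta(I)$.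
\end{lemma}

\begin{proof}
The open set $\{|g'|<k|h'|\}$ contains the compact set $I$, hence contains $D_\eta(I)$ for small $\eta$. If $f$ were injective on no $D_\eta(I)$, there would be points $z_\nu\neq w_\nu$ with $f(z_\nu)=f(w_\nu)$ whose distances to $I$ tend to $0$. Along a subsequence, $z_\nu\to z\in I$ and $w_\nu\to w\in I$, and $f(z)=f(w)$, so $z=w$. But $J_f(z)>0$, so $f$ is injective in a disk about $z$, and this disk contains $z_\nu$ and $w_\nu$ for large $\nu$. This is a contradiction.
\end{proof}

We now treat the simplest combination, $h$ itself. On a real interval $h=f-\overline{g}$. Let $f$ trace the graph of a tall even bump over $[-1,1]$. The points over $\pm\frac12$ are at the same height and at distance $1$, and we want $g$ to close this gap. It has room to do so, because it may move at speed comparable to $k|f'|$, and $|f'|$ is large on the steep sides of the bump. Put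
\[
P(\tau)=\cos^2\frac{\pi\tau}{2},\qquad R(\tau)=\tau-\frac{\sin2\pi\tau}{2\pi}.
\]
Then $P'(\tau)=-\frac{\pi}{2}\sin\pi\tau$ and $R'(\tau)=2\sin^2\pi\tau$, so that for real $\tau$
\begin{equation}\label{eq:PR}
|R'(\tau)|\le\frac4\pi\,|P'(\tau)|,\qquad P(\pm1)=P'(\pm1)=R'(\pm1)=0 .
\end{equation}
For $M>0$ the curve
\begin{equation}\label{eq:eight}
E_M(\tau)=\tau+iMP(\tau)-R(\tau)=\frac{\sin2\pi\tau}{2\pi}+iM\cos^2\frac{\pi\tau}{2},\qquad -1\le\tau\le1,
\end{equation}
is a figure eight (Figure~\ref{fig:bump}), and
\begin{equation}\label{eq:eightcross}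
E_M(\pm\tfrac12)=\frac{iM}{2},\qquad E_M'(\pm\tfrac12)=-1\mp\frac{i\pi M}{2}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2]
\draw[thick,domain=-1:1,samples=80] plot (\x,{1.5*(1+cos(180*\x))});
\node[circle,fill,inner sep=1.2pt,label=left:{$\tau=-\frac12$}] at (-0.5,1.5) {};
\node[circle,fill,inner sep=1.2pt,label=right:{$\tau=\frac12$}] at (0.5,1.5) {};
\draw[->] (-0.45,1.5) -- (-0.03,1.5);
\draw[->] (0.45,1.5) -- (0.03,1.5);
\node at (0,-0.4) {$f=h+\overline{g}$};
\begin{scope}[shift={(2.4,0)}]
\draw[thick,domain=-1:1,samples=120] plot ({sin(360*\x)/6.2832},{1.5*(1+cos(180*\x))});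
\node[circle,fill,inner sep=1.2pt,label={[label distance=8pt]right:{$\tau=\pm\frac12$}}] at (0,1.5) {};
\node at (0,-0.4) {$h$};
\end{scope}
\end{tikzpicture}
\caption{The images of $[-1,1]$ under $f=h+\overline{g}$ (left) and under $h$ (right), for $h(\tau)=\frac{\sin2\pi\tau}{2\pi}+3i\cos^2\frac{\pi\tau}{2}$ and $g(\tau)=\tau-\frac{\sin2\pi\tau}{2\pi}$; the horizontal scale is doubled. The curve $f(\tau)=\tau+3i\cos^2\frac{\pi\tau}{2}$ is a graph. Subtracting the real function $g$ moves the points $f(\pm\frac12)$ along the arrows to a common point, where the two branches of $h$ cross.}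
\label{fig:bump}
\end{figure}

Take the entire functions $h=E_M$ and $g=R$. Since $R$ is real on $[-1,1]$, the restriction of $f=h+\overline{g}$ to this interval is $F(\tau)=\tau+iMP(\tau)$, which is injective. Given $k\in(0,1)$, choose $M$ with $\frac{4}{\pi M}=\frac{k}{1+k}$. By \eqref{eq:PR}, on $[-1,1]$,
\[
|g'|\le\frac{k}{1+k}\,M|P'|<\frac{k}{1+k}\,|F'|\le\frac{k}{1+k}\bigl(|h'|+|g'|\bigr),
\]
which gives $|g'|<k|h'|$. By Lemma~\ref{lem:thick}, $f$ is univalent with $|\omega|<k$ in a thin neighborhood of $[-1,1]$, while $h(\frac12)=h(-\frac12)$.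

This $f$ is not yet a counterexample. On $[-1,1]$ we have $\operatorname{Re}(h+g)(\tau)=\tau$, so $h+g$ is injective there with nonvanishing derivative, and Lemma~\ref{lem:thick}, applied to the pair $(h+g,0)$ with $k=1$, shows that $h+g$ is univalent in a thin neighborhood. We need a bump for each combination $\alpha h+\beta g$, and there are uncountably many of them. The way out is that the two tangent vectors in \eqref{eq:eightcross} are linearly independent over $\mathbb{R}$. Such a crossing survives perturbation, so one bump serves an open set of combinations, and finitely many bumps serve them all.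

\section{Stable crossings and reduction to curves}\label{sec:reduction}

Let $I$ be a compact interval and $G:I\to\mathbb{C}$ a $C^1$ function. A \emph{transversal crossing} of $G$ is a pair $(s_0,t_0)$ of distinct interior points of $I$ such that $G(s_0)=G(t_0)$ and $G'(s_0),G'(t_0)$ are linearly independent over $\mathbb{R}$. All our crossings will have tangent vectors of the form $c(x\mp iy)$ with $c\in\mathbb{C}\setminus\{0\}$ and $x,y$ real and nonzero. These are independent, since the determinant of $(x,-y)$ and $(x,y)$ is $2xy$ and multiplication by $c$ is an invertible real-linear map.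

\begin{lemma}\label{lem:stable}
If a $C^1$ function $G:I\to\mathbb{C}$ has a transversal crossing, then there is $d>0$ such that no continuous $\widetilde G:I\to\mathbb{C}$ with $\max_I|\widetilde G-G|\le d$ is injective.
\end{lemma}

\begin{proof}
Let $x_0=(s_0,t_0)$ be the crossing and $\Phi(s,t)=G(s)-G(t)$. Then $\Phi(x_0)=0$, and the differential of $\Phi$ at $x_0$, namely $T(\xi_1,\xi_2)=G'(s_0)\xi_1-G'(t_0)\xi_2$, is an invertible real-linear map $\mathbb{R}^2\to\mathbb{C}$. Let $\Lambda$ be the operator norm of $T^{-1}$. Choose $r>0$ so small that the closed disk $Q$ of radius $r$ about $x_0$ lies in $I\times I$, does not meet the diagonal $s=t$, and $|\Phi(x)-T(x-x_0)|\le|x-x_0|/(2\Lambda)$ on $Q$. Put $d=r/(4\Lambda)$. Let $\widetilde G$ be as in the statement and $\widetilde\Phi(s,t)=\widetilde G(s)-\widetilde G(t)$, so that $|\widetilde\Phi-\Phi|\le2d$. For $x\in Q$,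
\[
\bigl|x-T^{-1}\widetilde\Phi(x)-x_0\bigr|\le\Lambda\bigl(|T(x-x_0)-\Phi(x)|+|\Phi(x)-\widetilde\Phi(x)|\bigr)\le\frac r2+\frac r2=r .
\]
So $x\mapsto x-T^{-1}\widetilde\Phi(x)$ is a continuous map of the closed disk $Q$ into itself, and by Brouwer's fixed point theorem it has a fixed point $(s,t)$. Then $\widetilde G(s)=\widetilde G(t)$ and $s\neq t$.
\end{proof}

Transversality is needed: two branches that only touch, like $x$ and $x+ix^2$ at $x=0$, are separated by an arbitrarily small vertical shift of one of them.

Univalence of $\alpha h+\beta g$ does not change when $(\alpha,\beta)$ is multiplied by a positive number, so it suffices to consider the compact set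
\[
S=\{(\alpha,\beta)\in\mathbb{C}^2:|\alpha|^2+|\beta|^2=1\}.
\]
The following proposition provides $C^1$ models $A$ and $B$ for $h|_I$ and $g|_I$, with enough room in each property to survive approximation.

\begin{proposition}\label{prop:arc}
For every $k\in(0,1)$ there are a compact interval $I$, $C^1$ functions $A,B:I\to\mathbb{C}$ and a number $\mu>0$ such that
\begin{enumerate}
\item[(i)] $F=A+\overline{B}$ is injective and $F'\neq0$ on $I$;
\item[(ii)] $|A'|\ge\frac34$ and $|B'|\le\frac k3|A'|$ on $I$;
\item[(iii)] for every $(\alpha,\beta)\in S$, no continuous $\widetilde G:I\to\mathbb{C}$ with $\max_I|\widetilde G-(\alpha A+\beta B)|\le\mu$ is injective.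
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:arc}]
Property (iii) is stable under uniform perturbation, but (i) and (ii) involve derivatives, so we approximate $A'$ and $B'$ and integrate.

First we make (i) quantitative. The function $(s,s')\mapsto\int_0^1F'(s'+t(s-s'))\,dt$ is continuous on $I\times I$. It equals $(F(s)-F(s'))/(s-s')$ off the diagonal and $F'(s)$ on it, so it has no zero by (i). By compactness there is $c_1>0$ with
\[
|F(s)-F(s')|\ge c_1|s-s'|\qquad(s,s'\in I).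
\]
Let $I=[x_0,x_0+\ell]$, and fix $\delta>0$ with $\delta<\frac k4$, $2\delta<c_1$ and $2\ell\delta\le\mu$. By the Weierstrass approximation theorem, applied to real and imaginary parts, there are polynomials within $\delta$ of $A'$ and of $B'$ on $I$. Let $h$ and $g$ be their primitives with $h(x_0)=A(x_0)$ and $g(x_0)=B(x_0)$. Then $|h'-A'|\le\delta$, $|g'-B'|\le\delta$, $|h-A|\le\ell\delta$ and $|g-B|\le\ell\delta$ on $I$. Let $f=h+\overline{g}$.

\emph{Dilatation.} By (ii), on $I$,
\[
k|h'|-|g'|\ge k|A'|-|B'|-(1+k)\delta\ge\frac{2k}{3}|A'|-2\delta\ge\frac k2-2\delta>0 .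
\]

\emph{Injectivity.} For real $s\in I$ we have $\bigl|\frac{d}{ds}(f-F)\bigr|=|h'-A'+\overline{g'-B'}|\le2\delta$. Hence $|f(s)-f(s')|\ge(c_1-2\delta)|s-s'|$, and $f|_I$ is injective.

\emph{Crossings.} For $(\alpha,\beta)\in S$ we have $|\alpha|+|\beta|\le2$, so $\alpha h+\beta g$ is within $2\ell\delta\le\mu$ of $\alpha A+\beta B$ on $I$. By (iii) it takes the same value at two distinct points of $I$.

Let $D=D_\eta(I)$ with $\eta$ as in Lemma~\ref{lem:thick}. Then $f$ is univalent in $D$, $|g'|<k|h'|$ in $D$, and no $\alpha h+\beta g$ with $(\alpha,\beta)\neq(0,0)$ is injective on $I\subset D$.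
\end{proof}

\section{A bump for each combination}\label{sec:local}

Fix $k\in(0,1)$. We adapt the example of Section~\ref{sec:example} to an arbitrary point of $S$. By \eqref{eq:rankone}, the chord that is closed cannot always be horizontal, so the bump has to be rotated by an angle $\theta$ that depends on the point. Condition (a) below will let us insert the bump into a straight segment of direction $e^{i\theta}$ along which $B$ is constant.

\begin{lemma}\label{lem:local}
For every $p=(\alpha_0,\beta_0)\in S$ there are $\theta_p\in[0,\pi)$, a real $C^1$ function $\varphi_p$ and a complex $C^1$ function $B_p$ on $[-1,1]$ such that, with $F_p(\tau)=e^{i\theta_p}(\tau+i\varphi_p(\tau))$ and $A_p=F_p-\overline{B_p}$,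
\begin{enumerate}
\item[(a)] $\varphi_p(\pm1)=\varphi_p'(\pm1)=0$ and $B_p'(\pm1)=0$;
\item[(b)] $|B_p'|\le\frac k4|F_p'|$ on $[-1,1]$;
\item[(c)] $G_p=\alpha_0A_p+\beta_0B_p$ has a transversal crossing at $(\frac12,-\frac12)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Case $\alpha_0\neq0$.} Let $\varepsilon=\beta_0/\alpha_0$. As in \eqref{eq:L}, $G_p=\alpha_0\bigl(F_p+L_\varepsilon(B_p)\bigr)$ for any choice of $F_p$ and $B_p$. We let $B_p$ move along a line that $L_\varepsilon$ does not annihilate. The numbers $L_\varepsilon(1)=\varepsilon-1$ and $L_\varepsilon(i)=i(\varepsilon+1)$ do not both vanish, so there is $u\in\{1,i\}$ with $v=L_\varepsilon(u)\neq0$. Write $v=\sigma|v|e^{i\theta_p}$ with $\sigma\in\{1,-1\}$ and $\theta_p\in[0,\pi)$, and put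
\[
M=\frac{16}{\pi k|v|},\qquad\varphi_p=MP,\qquad B_p=-\frac{\sigma u}{|v|}\,R .
\]
Property (a) follows from \eqref{eq:PR}, and so does (b):
\[
|B_p'|=\frac{|R'|}{|v|}\le\frac{4}{\pi M|v|}\,|\varphi_p'|=\frac k4|\varphi_p'|\le\frac k4|F_p'| .
\]
Since $R$ is real and $L_\varepsilon$ is real-linear, $L_\varepsilon(B_p)=-\sigma Rv/|v|=-e^{i\theta_p}R$. By \eqref{eq:eight}, $G_p=\alpha_0e^{i\theta_p}E_M$, and (c) follows from \eqref{eq:eightcross}.

\emph{Case $\alpha_0=0$.} Now $G_p=\beta_0B_p$ with $\beta_0\neq0$, so $B_p$ itself must cross, and a small loop is enough. The curve $E_M$ does not qualify, because $E_M'(\pm1)=1$ violates (a). Put $\theta_p=0$, $\varphi_p=0$ and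
\[
B_p=\frac{k}{40}N,\qquad N(\tau)=P(\tau)\,(\sin2\pi\tau+i).
\]
Then $N'(\tau)=P'(\tau)(\sin2\pi\tau+i)+2\pi P(\tau)\cos2\pi\tau$. This vanishes at $\pm1$ by \eqref{eq:PR}, which gives (a). Moreover $|N'|\le\frac{\pi}{2}\sqrt2+2\pi<10$ and $|F_p'|=1$, which gives (b). Finally $N(\pm\frac12)=\frac i2$ and $N'(\pm\frac12)=-\pi\mp\frac{i\pi}{2}$, which gives (c).
\end{proof}

\section{Gluing finitely many bumps into one arc}\label{sec:gluing}

\begin{proof}[Proof of Proposition~\ref{prop:arc}]
\emph{Finitely many bumps suffice.} For $p\in S$ let $d_p>0$ be the number that Lemma~\ref{lem:stable} assigns to $G_p$ on $[-1,1]$. The set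
\[
U_p=\Bigl\{(\alpha,\beta)\in S:\max_{[-1,1]}|\alpha A_p+\beta B_p-G_p|<\tfrac12d_p\Bigr\}
\]
is an open neighborhood of $p$ in $S$. By compactness $S=U_{p_1}\cup\dots\cup U_{p_n}$. We write the index $j$ in place of $p_j$, as in $\theta_j,\varphi_j,F_j,A_j,B_j,G_j,d_j,U_j$.

\emph{The base curve.} We need a simple $C^1$ arc with straight segments in the directions $e^{i\theta_1},\dots,e^{i\theta_n}$. Let $I=[1,2n]$, and let $J_j=[2j-1,2j]$, with midpoint $m_j=2j-\frac12$, for $1\le j\le n$. Let $\theta:I\to\mathbb{R}$ be continuous, equal to $\theta_j$ on $J_j$ and affine between consecutive intervals $J_j$, and put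
\[
\Gamma(s)=\int_1^se^{i\theta(x)}\,dx .
\]
Then $\Gamma(s)=\Gamma(m_j)+e^{i\theta_j}(s-m_j)$ on $J_j$. The values of $\theta$ lie between the smallest and the largest of the $\theta_j$, say $\theta_-$ and $\theta_+$, and $\theta_+-\theta_-<\pi$; here we use that the angles lie in $[0,\pi)$ and are finite in number. With $\theta^*=\frac12(\theta_++\theta_-)$ and $c_0=\cos\frac12(\theta_+-\theta_-)>0$ we have $\operatorname{Re}(e^{-i\theta^*}\Gamma')=\cos(\theta-\theta^*)\ge c_0$, and hence
\begin{equation}\label{eq:Gamma}
|\Gamma(s)-\Gamma(s')|\ge c_0|s-s'|\qquad(s,s'\in I).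
\end{equation}

\emph{Inserting the bumps.} The bumps are tall and could run into other parts of the arc. But a dilation of both the curve and the parameter by the same factor $\rho$ leaves derivatives unchanged and preserves crossings, so we may make the bumps small. Let $M^*=\max_j\max_{[-1,1]}|\varphi_j|$, choose $\rho\in(0,\frac14)$ with $8\rho M^*<c_0$, and let $K_j=[m_j-\rho,m_j+\rho]\subset J_j$. For $s=m_j+\rho\tau\in K_j$, $|\tau|\le1$, define
\[
F(s)=\Gamma(m_j)+\rho F_j(\tau),\qquad b(s)=B_j'(\tau),
\]
and put $F=\Gamma$, $b=0$ on $I\setminus\bigcup_jK_j$. On $K_j$ we have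
\begin{equation}\label{eq:FGamma}
F(s)-\Gamma(s)=i\rho e^{i\theta_j}\varphi_j(\tau).
\end{equation}
By Lemma~\ref{lem:local}(a), the right side and its derivative vanish at the endpoints of $K_j$, and so does $b$. Hence $F\in C^1(I)$ and $b\in C(I)$. Put $B(s)=\int_1^sb(x)\,dx$ and $A=F-\overline{B}$. On $K_j$ the functions $B(s)$ and $\rho B_j(\tau)$ have the same derivative with respect to $s$, so they differ by a constant, and then so do $A(s)$ and $\rho A_j(\tau)$. Thus for every $(\alpha,\beta)\in S$ and every $j$ there is a constant $c$ with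
\begin{equation}\label{eq:scaling}
(\alpha A+\beta B)(m_j+\rho\tau)=c+\rho\,(\alpha A_j+\beta B_j)(\tau),\qquad|\tau|\le1 .
\end{equation}

\emph{Property (ii).} On $K_j$ we have $|F'(s)|=|F_j'(\tau)|=|1+i\varphi_j'(\tau)|\ge1$, and elsewhere $|F'|=1$. By Lemma~\ref{lem:local}(b), $|B'|\le\frac k4|F'|$ on $I$. Hence $|A'|\ge|F'|-|B'|\ge\frac34|F'|\ge\frac34$ and $|B'|\le\frac k4\cdot\frac43|A'|=\frac k3|A'|$.

\emph{Property (i).} We have just seen that $F'\neq0$. Let $s\neq s'$ in $I$; there are three cases. If $s$ and $s'$ lie in the same $J_j$, then $F(s)\neq F(s')$ because $\operatorname{Re}\bigl(e^{-i\theta_j}(F(x)-\Gamma(m_j))\bigr)=x-m_j$ for $x\in J_j$, by \eqref{eq:FGamma}. If neither point lies in $\bigcup_jK_j$, then $F=\Gamma$ at both points and \eqref{eq:Gamma} applies. In the remaining case one point, say $s$, lies in some $K_j$ and $s'\notin J_j$, so $|s-s'|\ge\frac12-\rho\ge\frac14$. Since $|F-\Gamma|\le\rho M^*$ on $I$ by \eqref{eq:FGamma}, we get $|F(s)-F(s')|\ge\frac14c_0-2\rho M^*>0$.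

\emph{Property (iii).} Put $\mu=\frac12\rho\min_jd_j$. Let $(\alpha,\beta)\in S$, say $(\alpha,\beta)\in U_j$, and let $\widetilde G$ be continuous on $I$ and within $\mu$ of $\alpha A+\beta B$. With $c$ as in \eqref{eq:scaling}, the curve $\tau\mapsto\rho^{-1}\bigl(\widetilde G(m_j+\rho\tau)-c\bigr)$ is within $\mu/\rho\le\frac12d_j$ of $\alpha A_j+\beta B_j$ on $[-1,1]$, hence within $d_j$ of $G_j$. By the choice of $d_j$ it is not injective, and so $\widetilde G$ is not injective on $K_j$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.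

\section{Other domains and the normalization}\label{sec:domains}

\begin{proof}[Proof of Theorem~\ref{thm:domains}]
(a) Let $D\neq\mathbb{C}$, and let $f_0=h_0+\overline{g_0}$ on $D_0$ be as in Theorem~\ref{thm:main}. Both $D$ and $D_0$ are simply connected domains different from $\mathbb{C}$, so by the Riemann mapping theorem there is a conformal bijection $\phi:D\to D_0$. Put $h=h_0\circ\phi$ and $g=g_0\circ\phi$. Then $h+\overline{g}=f_0\circ\phi$ is univalent, $|g'/h'|=|(g_0'/h_0')\circ\phi|<k$, and $\alpha h+\beta g=(\alpha h_0+\beta g_0)\circ\phi$ is not univalent for any $(\alpha,\beta)\neq(0,0)$.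

Let $D=\mathbb{C}$ and let $f=h+\overline{g}$ be sense-preserving and univalent. Then $\omega=g'/h'$ is entire with $|\omega|<1$, so by Liouville's theorem it is a constant $c$ with $|c|<1$. Thus $g=ch+c'$ for a constant $c'$, and $f=h+\overline{ch}+\overline{c'}$. If $h(z_1)=h(z_2)$ then $f(z_1)=f(z_2)$, so $h$ is injective. For $|\varepsilon|\le1$ we have $1+\varepsilon c\neq0$, and $h+\varepsilon g=(1+\varepsilon c)h+\varepsilon c'$ is univalent.

(b) Composing $f$ with a real-affine bijection of the plane preserves univalence and, up to additive constants, changes the pair $(h,g)$ by an invertible complex-linear substitution. This is where it pays to have excluded all combinations $\alpha h+\beta g$, since that family is invariant under such substitutions. Choose $k_0\in(0,1)$ with $2k_0/(1-k_0^2)<k$, let $f=h+\overline{g}$ on $\mathbb{D}$ be as in (a) with $k_0$ in place of $k$, and let $\omega=g'/h'$ and $c=\omega(0)$, so that $|c|<k_0$. Put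
\[
f_1=f-\overline{c}\,\overline{f}=h_1+\overline{g_1},\qquad h_1=h-\overline{c}\,g,\qquad g_1=g-ch .
\]
The real-linear map $w\mapsto w-\overline{c}\,\overline{w}$ is injective because $|c|<1$, so $f_1$ is univalent. We have $h_1'=h'(1-\overline{c}\,\omega)\neq0$ and
\[
\Bigl|\frac{g_1'}{h_1'}\Bigr|=\Bigl|\frac{\omega-c}{1-\overline{c}\,\omega}\Bigr|\le\frac{2k_0}{1-k_0^2}<k,\qquad g_1'(0)=0 .
\]
Let $a=h_1'(0)$ and $f_2=(f_1-f_1(0))/a=h_2+\overline{g_2}$, where $h_2=(h_1-h_1(0))/a$ and $g_2=(g_1-g_1(0))/\overline{a}$. Then $|g_2'/h_2'|=|g_1'/h_1'|$ and $f_2\in S_H^0$. Finally, let $(\alpha,\beta)\neq(0,0)$ and $(\alpha_1,\beta_1)=(\alpha/a,\beta/\overline{a})$. Up to an additive constant,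
\[
\alpha h_2+\beta g_2=\alpha_1h_1+\beta_1g_1=(\alpha_1-c\beta_1)\,h+(\beta_1-\overline{c}\,\alpha_1)\,g .
\]
The linear map $(\alpha_1,\beta_1)\mapsto(\alpha_1-c\beta_1,\beta_1-\overline{c}\,\alpha_1)$ has determinant $1-|c|^2\neq0$, so the right side is a nontrivial combination of $h$ and $g$, and it is not univalent.
\end{proof}

\begin{thebibliography}{1}

\bibitem{LP}
Gang Liu and Saminathan Ponnusamy, \emph{Harmonic pre-Schwarzian and its applications}, arXiv:1707.01572 (2017).

\end{thebibliography}
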